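# Half the dimension is enough: smoothness in the anisotropic Carleson estimate

## 1. The guess $\nu_0>|\alpha|/2$, tried on one translate and on one annulus

Take a bounded multiplier $m$, translate it in frequency by every $N\in\mathbb R^n$, apply all the resulting operators to one function, and take the supremum of their absolute values. How many derivatives must $m$ have for this maximal operator to be of weak type on $L^2$? The answer one would first guess is: more than $|\alpha|/2$ derivatives, half of the homogeneous dimension, because this is the natural lower bound suggested by the anisotropic Hörmander–Mikhlin multiplier theorem. We shall see that the guess is a correct sufficient condition in every case, and that it is too cautious: more than $n/2$ derivatives are enough, whatever $\alpha$ is.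

**Definition (dilations).** Let $n\ge2$ and $\alpha=(\alpha_1,\dots,\alpha_n)$, where each $\alpha_i$ is a positive integer and $\alpha_1=1$. Such $\alpha$ is called *admissible*. For $\lambda>0$ put
$$\lambda\circ x=(\lambda^{\alpha_1}x_1,\dots,\lambda^{\alpha_n}x_n),\qquad |\alpha|=\sum_i\alpha_i,\qquad \rho(x)=\max_i|x_i|^{1/\alpha_i}.$$

We have $\rho(\lambda\circ x)=\lambda\rho(x)$, and $\rho(x+y)\le\rho(x)+\rho(y)$ because $t\mapsto t^{1/\alpha_i}$ is subadditive. The set $\{\rho\le r\}$ has volume $2^nr^{|\alpha|}$, so $|\alpha|$ plays the role of the dimension. For $\alpha=(1,2)$ we have $\rho(x)=\max(|x_1|,|x_2|^{1/2})$, and the unit ball dilated by $2^k$ has sides $2\cdot2^k$ and $2\cdot4^k$.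

**Definition (multiplier class).** For an integer $\nu\ge0$, $m\in\mathscr M^\nu$ means that $m$ is bounded, $m\in C^\nu(\mathbb R^n\setminus\{0\})$, and $m(\lambda\circ\xi)=m(\xi)$ for all $\xi\ne0$, $\lambda>0$. We put
$$\|m\|_{\mathscr M^\nu}=\sup_{|\beta|\le\nu}\ \sup_{\rho(\xi)=1}|\partial^\beta m(\xi)|.$$

For $\alpha=(1,2)$ the function $m(\xi)=\xi_1^2\xi_2/(\xi_1^4+\xi_2^2)$ is in $\mathscr M^\nu$ for every $\nu$: numerator and denominator both scale by $\lambda^4$, and the denominator vanishes only at $0$.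

We use $\hat f(\xi)=(2\pi)^{-n}\int f(x)e^{-ix\xi}dx$, so $f(x)=\int\hat f(\xi)e^{ix\xi}d\xi$; another constant in front changes the estimates only by a constant factor. For bounded $a$, $a(D)f$ is the function with Fourier transform $a\hat f$, and $\check a(u)=(2\pi)^{-n}\int a(\xi)e^{iu\xi}d\xi$ is the convolution kernel of $a(D)$. The Carleson operator of $m$ is, for Schwartz $f$,
$$\mathscr C_mf(x)=\sup_{N\in\mathbb R^n}\Big|\int\hat f(\xi)e^{ix\xi}m(\xi-N)\,d\xi\Big| .$$
All $m$ below are bounded and continuous off $0$. Then $(x,N)\mapsto\int\hat f(\xi)e^{ix\xi}m(\xi-N)d\xi$ is continuous by dominated convergence, so $\mathscr C_mf$ is measurable and the supremum may be taken over $N\in\mathbb Q^n$. The estimate in question is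
$$\|\mathscr C_mf\|_{L^{2,\infty}}\le C\,\|m\|_{\mathscr M^{\nu_0}}\|f\|_2\qquad\text{for all }m\in\mathscr M^{\nu_0}\text{ and all Schwartz }f, \tag{$\ast$}$$
with $C$ depending only on $\alpha$ and $\nu_0$; here $\|h\|_{L^{2,\infty}}=\sup_{\tau>0}\tau|\{|h|>\tau\}|^{1/2}$. It is known that $(\ast)$ holds for $\nu_0\ge3|\alpha|+2$. The question, whose source is Joris Roos, "Bounds for anisotropic Carleson operators", arXiv:1710.10962 (2017), is whether $(\ast)$ holds for all integers $\nu_0>|\alpha|/2$, for every $n\ge2$ and every admissible $\alpha$.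

**Test 1: one translate.** For a single $N$, Plancherel's identity bounds the $L^2$ norm by $\|m\|_\infty\|f\|_2$. No derivative is used. All demand for smoothness comes from the supremum.

**Test 2: one annulus.** Replace $m$ by $\theta(\xi)e^{iq\cdot\xi}$ with $\theta\in C_c^\infty$ and $q\in\mathbb R^n$. The convolution kernel of the translate by $N$ is
$$(2\pi)^{-n}\int\theta(\xi-N)e^{iq\cdot(\xi-N)}e^{iu\xi}d\xi=e^{iu\cdot N}\check\theta(u+q).\tag{1.1}$$
Its absolute value does not depend on $N$, so the supremum over $N$ is at most $\int|f(y)||\check\theta(x-y+q)|dy$, and its $L^2$ norm is at most $\|\check\theta\|_1\|f\|_2$, *uniformly in $q$*. Hence a multiplier $\theta(\xi)\sum_{p\in\mathbb Z^n}c_pe^{ip\cdot\xi}$ costs at most $C_\theta\sum_p|c_p|$, and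
$$\sum_p|c_p|\le\Big(\sum_p(1+|p|)^{-2s}\Big)^{1/2}\Big(\sum_p|c_p|^2(1+|p|)^{2s}\Big)^{1/2},$$
where the first factor is finite exactly for $s>n/2$. The number that appears is half the dimension of the lattice of the $p$'s; $\alpha$ plays no role. For $\alpha=(1,5)$ the guess asks for $\nu_0>3$, and this test for $s>1$.

The second test ignores that a homogeneous $m$ lives on infinitely many annuli. The theorem says that it gives the right number all the same.

**Conventions.** Fix $\Upsilon\in C_c^\infty(\mathbb R^n)$ with $\Upsilon=1$ on $\{\rho\le1\}$, $\operatorname{supp}\Upsilon\subset\{\rho<2\}$, and put $\theta_0(\xi)=\Upsilon(\xi)-\Upsilon(2\circ\xi)$. Then $\operatorname{supp}\theta_0\subset\{\frac12\le\rho\le2\}$, and telescoping gives $\sum_{k\in\mathbb Z}\theta_0(2^k\circ\xi)=1$ for $\xi\ne0$. Write $\alpha\cdot\beta=\sum_i\alpha_i\beta_i$.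

**Theorem 1.** Let $s>n/2$. Let $m$ be bounded, continuous on $\mathbb R^n\setminus\{0\}$, with $m(\lambda\circ\xi)=m(\xi)$ and $m\theta_0\in H^s(\mathbb R^n)$. Then $\|\mathscr C_mf\|_{L^{2,\infty}}\le C_{\alpha,s}\|m\theta_0\|_{H^s}\|f\|_2$ for all Schwartz $f$. Consequently $(\ast)$ holds for every integer $\nu_0>n/2$, hence for every integer $\nu_0>|\alpha|/2$.

**Theorem 2 (converse).** For every $n\ge2$ and every admissible $\alpha$, $(\ast)$ fails for every integer $0\le\nu_0<\frac{n-1}2$.

**Theorem 3 (non-homogeneous version).** If $m\in C^{n+1}(\mathbb R^n\setminus\{0\})$ and $|\partial^\beta m(\xi)|\le B\rho(\xi)^{-\alpha\cdot\beta}$ for $|\beta|\le n+1$, then $\|\mathscr C_mf\|_{L^{2,\infty}}\le C_\alpha B\|f\|_2$ for all Schwartz $f$.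

So the answer to the question is yes, including the isotropic case $\alpha=(1,\dots,1)$. The "consequently" in Theorem 1: differentiating $m(\xi)=m(\lambda\circ\xi)$ and setting $\lambda=\rho(\xi)^{-1}$ gives $\partial^\beta m(\xi)=\rho(\xi)^{-\alpha\cdot\beta}(\partial^\beta m)(\rho(\xi)^{-1}\circ\xi)$ for $|\beta|\le\nu$. Hence $\|m\theta_0\|_{H^\nu}\le C\|m\|_{\mathscr M^\nu}$ for $m\in\mathscr M^\nu$, and we take $s=\nu_0$; finally $|\alpha|\ge n$. Together, Theorems 1 and 2 say that $(\ast)$ holds for $\nu_0\ge\lfloor n/2\rfloor+1$ and fails for $\nu_0\le\lfloor n/2\rfloor-1$. The single integer $\nu_0=\lfloor n/2\rfloor$, which is outside the range of the question, is not decided here. For $n=2$: $\nu_0\ge2$ works for every $\alpha$, and $\nu_0=0$ fails.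

## 2. A quadratic phase that refocuses at every point (proof of Theorem 2)

The short proof comes first, since it tests from below whether smoothness is needed at all. Take first $n=2$, $\alpha=(1,1)$, $\nu_0=0$. Let $m$ equal $e^{iR(\xi_1/\xi_2)^2}$ on a cone around the $\xi_2$-axis. Near $\xi_2=1$ this is about $e^{iR\xi_1^2}$. Let $\hat f$ carry the opposite phase $e^{-iR\xi_1^2}$. Then
$$R(\xi_1-N_1)^2-R\xi_1^2=-2RN_1\xi_1+RN_1^2 ,$$
so the frequency shift $N_1$ undoes the dispersion and translates the focused packet by $2RN_1$. At each $x$ with $|x_1|\le2R$ we may choose $N_1=x_1/2R$ and put the peak at $x$. Now the general case.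

**Step 1: the multipliers.** We want multipliers of bounded $\mathscr M^\nu$ norm with a phase of size $R$. Let $\nu=\nu_0<\frac{n-1}2$ and $R\ge1$. On $\{\xi_n>0\}$ put $w_i=\xi_i\xi_n^{-\alpha_i/\alpha_n}$ for $i<n$ and $\varphi=\sum_{i<n}w_i^2$. Let $\chi_0\in C_c^\infty((-4,4)^{n-1})$ equal $1$ on $[-3,3]^{n-1}$. Put
$$m_R=R^{-\nu}e^{iR\varphi}\chi_0(w)\ \text{ for }\xi_n>0,\qquad m_R=0\ \text{ for }\xi_n\le0 .$$
The $w_i$ are invariant under the dilations, so $m_R$ is homogeneous, and it is bounded. If $\xi\to\xi^0\ne0$ with $\xi^0_n=0$ and $\xi_n\to0^+$, then some $|w_i|\to\infty$, because some $\xi^0_i\neq0$ with $i<n$; so $m_R$ vanishes near $\xi^0$. Hence $m_R$ is $C^\infty$ off $0$. On $\{\rho=1\}$ the support of $\chi_0(w)$ is a compact subset of $\{\xi_n>0\}$, on which $w$ is smooth; each derivative costs at most a factor $CR$. So $\|m_R\|_{\mathscr M^\nu}\le C_\nu$ uniformly in $R\ge1$.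

**Step 2: the function.** We want $\hat f$ with the opposite phase, in a slab $|\xi_n-1|\lesssim1/R$ where $R\varphi$ is quadratic in $\xi'=(\xi_1,\dots,\xi_{n-1})$ up to a small error. Let $0\le a\in C_c^\infty([-1,1]^{n-1})$ and $0\le a_n\in C_c^\infty([-1,1])$ be nonzero, let $\gamma\in(0,\frac12]$ be small, depending only on $\alpha$, and put
$$\hat f(\xi)=e^{-iR|\xi'|^2}a(\xi')\,a_n\big(R(\xi_n-1)/\gamma\big).$$

**Step 3: the phase.** We check that on a large set of $x$ one choice of $N$ makes the total phase nearly constant. Let $|x_i|\le2R$ $(i<n)$, $|x_n|\le R$, and $N=(x_1/2R,\dots,x_{n-1}/2R,0)$, so that $|N_i|\le1$. On $\operatorname{supp}\hat f$ we have $|\xi_i-N_i|\le2$ and $|\xi_n-1|\le\gamma/R$. Hence for small $\gamma$, $|w_i(\xi-N)|=|\xi_i-N_i|\,\xi_n^{-\alpha_i/\alpha_n}\le3$, so $\chi_0(w(\xi-N))=1$. Moreover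
$$R\,w_i(\xi-N)^2=R(\xi_i-N_i)^2\big(1+O(\gamma/R)\big)=R(\xi_i-N_i)^2+O(\gamma),\qquad x_n\xi_n=x_n+O(\gamma).$$
The phase of $\hat f(\xi)e^{ix\xi}m_R(\xi-N)$ is therefore
$$\sum_{i<n}\big[R(\xi_i-N_i)^2-R\xi_i^2+x_i\xi_i\big]+x_n+O(\gamma)=\sum_{i<n}RN_i^2+x_n+O(\gamma),$$
because $x_i=2RN_i$. The main term does not depend on $\xi$.

**Step 4: comparison of norms.** For $\gamma$ small, Step 3 gives $\mathscr C_{m_R}f(x)\ge\frac12R^{-\nu}\int|\hat f|\ge cR^{-\nu-1}$ on a set of measure at least $cR^n$, while $\|f\|_2=(2\pi)^{n/2}\|\hat f\|_2\le CR^{-1/2}$. Hence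
$$\|\mathscr C_{m_R}f\|_{L^{2,\infty}}\ge cR^{\frac n2-\nu-1}\ge c'R^{\frac{n-1}2-\nu}\,\|m_R\|_{\mathscr M^\nu}\|f\|_2,$$
and $R\to\infty$ contradicts $(\ast)$. $\square$

## 3. Fourier series on an annulus, and the shifted multipliers $m_{\theta,q}$

From here on we prove Theorems 1 and 3. Test 2 suggests expanding $m$ on each dyadic annulus in a Fourier series. We have to add infinitely many maximal functions, and $L^{2,\infty}$ is awkward for that, so we use a norm that is countably subadditive. Put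
$$|||h|||=\sup_{0<|E|<\infty}|E|^{-1/2}\int_E|h| .$$
For example $|||1_F|||=\sup_E|E\cap F||E|^{-1/2}=|F|^{1/2}$. Clearly $|||\sum_ph_p|||\le\sum_p|||h_p|||$ for countable sums of nonnegative functions. If $E\subset\{|h|>\tau\}$ has finite positive measure, then $\tau|E|\le|||h|||\,|E|^{1/2}$; so $\|h\|_{L^{2,\infty}}\le|||h|||$.

**Theorem A.** Let $q\in\mathbb Z^n$, $|\varepsilon_k|\le1$ $(k\in\mathbb Z)$, and let $\theta\in C^\infty$ be supported in $\{16\le\rho\le256\}$ with $|\partial^\beta\theta|\le B_\beta$ for all $\beta$. Put $m_{\theta,q}(\xi)=\sum_k\varepsilon_k\theta(2^k\circ\xi)e^{iq\cdot(2^k\circ\xi)}$. Then for Schwartz $f$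
$$|||\mathscr C_{m_{\theta,q}}f|||\le C\,(1+\log(1+\rho(q)))\,\|f\|_2,$$
where $C$ depends only on $n,\alpha,(B_\beta)$.

At each $\xi\neq 0$ at most $5$ values of $k$ are active, since $16\le2^k\rho(\xi)\le256$ confines $k$ to an interval of length $4$. On one annulus there was no loss in $q$; on all annuli together we lose a logarithm, which is harmless.

**Step 1: expansion.** This step writes $m$ as a superposition of functions $m_{\theta,q}$. Let $\bar\alpha=\max\alpha_i$, $W=2^{\bar\alpha+2}$, $m_k(\eta)=m(2^{-k}\circ\eta)\theta_0(\eta)$, so $m(\xi)=\sum_km_k(2^k\circ\xi)$ for $\xi\ne0$. Since $\operatorname{supp}m_k\subset[-W/4,W/4]^n$ and $m_k$ is continuous, on $[-W/2,W/2]^n$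
$$m_k(\eta)=\sum_{p\in\mathbb Z^n}c_{p,k}e^{2\pi ip\cdot\eta/W},\qquad c_{p,k}=W^{-n}\int m_k(\eta)e^{-2\pi ip\cdot\eta/W}d\eta,$$
provided $\sum_p|c_{p,k}|<\infty$, which Steps 2 and 3 show. Choose $\tilde\theta\in C_c^\infty$ with $\tilde\theta=1$ on $\operatorname{supp}\theta_0$ and $\operatorname{supp}\tilde\theta\subset\{\frac14\le\rho\le2^{1+1/\bar\alpha}\}$; this set lies in $[-W/2,W/2]^n$ because $\alpha_i(1+1/\bar\alpha)\le\bar\alpha+1$. Then $m_k=\tilde\theta\sum_pc_{p,k}e^{2\pi ip\cdot\eta/W}$ on all of $\mathbb R^n$. Replace $k$ by $k-6$ (this moves the supports out to $\rho\ge16$), set $\tilde q=\frac{2\pi}W2^{-6}\circ p$, and let $q_p\in\mathbb Z^n$ with $\tilde q-q_p\in[0,1)^n$. For $\xi\ne0$,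
$$m(\xi)=\sum_p\sum_kc_{p,k-6}\,\theta_p(2^k\circ\xi)e^{iq_p\cdot(2^k\circ\xi)},\qquad\theta_p(\eta)=\tilde\theta(2^{-6}\circ\eta)e^{i(\tilde q-q_p)\cdot\eta}.\tag{3.1}$$
The $\theta_p$ are supported in $\{16\le\rho\le2^{7+1/\bar\alpha}\}\subset\{16\le\rho\le256\}$, with derivative bounds $B_\beta$ uniform in $p$. Also $\rho(q_p)\le1+|p|$: we have $|q_{p,i}|\le1+|\tilde q_i|\le1+|p|$ as $2\pi/(64W)\le1$, and $|q_{p,i}|^{1/\alpha_i}\le|q_{p,i}|$ for integers.

**Step 2: Theorem 1.** We need the $c$'s to beat the logarithm. By homogeneity $m_k=m_0=m\theta_0$ and $c_{p,k}=c_p=(2\pi/W)^n\hat m_0(2\pi p/W)$. Choose $\zeta\in C_c^\infty$ with $\zeta=1$ on $\operatorname{supp}m_0$. From $m_0=m_0\zeta$ we get $\hat m_0=\hat m_0*\hat\zeta$, and by Cauchy–Schwarz $|\hat m_0(y)|^2\le\|\hat\zeta\|_1\int|\hat m_0(z)|^2|\hat\zeta(y-z)|dz$. As $\hat\zeta$ decays rapidly, $\sum_p(1+|p|)^{2s}|\hat\zeta(2\pi p/W-z)|\le C(1+|z|)^{2s}$. Hence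
$$\sum_p|c_p|^2(1+|p|)^{2s}\le C\int|\hat m_0(z)|^2(1+|z|)^{2s}dz\le C\|m\theta_0\|_{H^s}^2 .$$
Since $2s>n$, $\sum_p(1+|p|)^{-2s}\log^2(2+|p|)<\infty$, and Cauchy–Schwarz gives $\sum_p|c_p|\log(2+|p|)\le C\|m\theta_0\|_{H^s}$. By (3.1) with $\varepsilon_k=1$, $m=\sum_pc_pm_{\theta_p,q_p}$ off $0$, with $|m_{\theta_p,q_p}|\le C$. So sum and integral may be interchanged, and $\mathscr C_mf\le\sum_p|c_p|\mathscr C_{m_{\theta_p,q_p}}f$ pointwise. Theorem A and the triangle inequality for $|||\cdot|||$ give Theorem 1.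

**Step 3: Theorem 3.** Here $k$-dependence of the coefficients is absorbed by the $\varepsilon_k$. We may assume $B>0$. Now $|\partial^\beta[m(2^{-k}\circ\eta)]|\le2^{-k\alpha\cdot\beta}B(2^{-k}\rho(\eta))^{-\alpha\cdot\beta}=B\rho(\eta)^{-\alpha\cdot\beta}$. So $\|m_k\|_{C^{n+1}}\le CB$ uniformly in $k$, and $n+1$ integrations by parts in the coordinate where $|p_i|$ is largest give $|c_{p,k}|\le CB(1+|p|)^{-n-1}$. Apply Theorem A with $\varepsilon_k=c_{p,k-6}/(CB(1+|p|)^{-n-1})$, multiply by $CB(1+|p|)^{-n-1}$, and sum using $\sum_p(1+|p|)^{-n-1}\log(2+|p|)<\infty$. $\square$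

It remains to prove Theorem A.

## 4. What a translation by $2^k\circ q$ does to nested cubes

By (1.1), rescaled, the piece of $m_{\theta,q}$ at scale $k$ has a kernel of absolute value $2^{-k|\alpha|}|\check\theta(2^{-k}\circ u+q)|$. It carries what $f$ does near $y$ to the point $y-2^k\circ q$. The distance travelled depends on the scale, and all scales act together.

The first thing to try is to ignore the motion: run a Lacey–Thiele type argument with one spatial cube per wave packet and recenter the kernels by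
$$(1+\rho(z+q))^{-M}\le(1+\rho(q))^M(1+\rho(z))^{-M}.$$
The tails $(1+\rho)^{-M}$ are integrable only for $M>|\alpha|$. So one pays $(1+\rho(q))^M$ with $M>|\alpha|$, and must then bound $\sum_p|c_p|(1+|p|)^M$. The Cauchy–Schwarz step of Section 3 does this only for $s>\frac n2+M$. Even in the isotropic case this is above $\frac{3n}2$: the recentering inequality is where this attempt stops.

The next attempt is to give each wave packet two cubes: $I$, where $f$ is read, and $J=I-2^k\circ q$, where the output lives. No decay is lost then. But the combinatorics of such arguments uses that packets whose output cubes lie in a common large cube also read $f$ near that cube, and this is false now. Take $\alpha=(1,1)$, $q=(2^{10},0)$. The cubes $J=[0,1)^2$ (scale $0$) and $J'=[0,2)^2$ (scale $1$) are nested, while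
$$I=[2^{10},2^{10}+1)\times[0,1),\qquad I'=[2^{11},2^{11}+2)\times[0,2)$$
are far from $J'$ and from each other. There is a second obstruction, in frequency. Replacing $N$ by a nearby $N'$ changes the phase at scale $k$ by $q\cdot(2^k\circ(N'-N))$, which is small only if $2^k\rho(N'-N)$ is much smaller than $1/\rho(q)$.

Both obstructions disappear for scales that are far apart. For the same $q$ compare scales $0$ and $-31$: $J=[0,2^{-31})^2$ has $I=[2^{-21},2^{-21}+2^{-31})\times[0,2^{-31})$, well inside $[0,1)^2$. If any two different scales differ by at least $b\approx20+\log_2(1+\rho(q))$, a smaller cube moves by a tiny fraction of the larger one. So we split the scales into $b$ residue classes modulo $b$, prove for each class an estimate with a constant *independent of $q$*, and add the $b$ classes. The logarithm of Theorem A is the number of classes.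

## 5. Nested grids, tiles, and the reduction to one residue class

$C$ denotes constants depending only on $n,\alpha,(B_\beta)$, and $C_M$ constants depending also on $M$; both may change from line to line. None of them depends on $q$. Write $\rho(x-X)=\inf_{y\in X}\rho(x-y)$, and similarly $\rho(X-Y)$. For a box $I$ and $\lambda>0$, $\lambda I$ is the *closed* concentric box with sides multiplied by $\lambda$.

**Definition (grids).** $D_k$ is the set of boxes $\prod_i[2^{k\alpha_i}l_i,2^{k\alpha_i}(l_i+1))$, $l\in\mathbb Z^n$, called cubes of scale $k$. For $L\in D_k$, $L^*$ is the half-open union of the $3^n$ cubes of $D_k$ whose closures meet $\bar L$.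

As the $\alpha_i$ are integers, the sides are dyadic intervals; two cubes of $\bigcup_kD_k$ are nested or disjoint. If $J\in D_j$, $L\in D_k$, $j\le k$, then $J\subset L^*$ or $J\cap L^*=\emptyset$. For $\alpha=(1,2)$ a cube of scale $k$ is a $2^k\times4^k$ rectangle.

We also need that every small box lies in a grid cube of comparable size, which fails for one grid: $[-0.1,0.1]$ lies in no dyadic interval. For $t\in\{0,1\}^n$ let $D_j^t$ be the boxes whose $i$-th side is $2^m([l,l+1)+t_i(-1)^m/3)$, $m=j\alpha_i$, $l\in\mathbb Z$. Since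
$$2^m\Big(l+\frac{(-1)^m}3\Big)=2^{m-1}\Big(2l+(-1)^m+\frac{(-1)^{m-1}}3\Big),$$
endpoints of level $m$ are endpoints of level $m-1$, so for fixed $t$ the family $\bigcup_jD_j^t$ is nested too. In one dimension, endpoints of the two families ($t_i=0,1$) at level $m$ have distance at least $2^m/3$ from each other. If a closed interval $[a,b']$ of length $<2^m/3$ lay in no interval of either family, $(a,b']$ would contain an endpoint of each, which is impossible. Choosing $t_i$ coordinate by coordinate: *a closed box with sides $<\frac132^{j\alpha_i}$ lies in a cube of some $D_j^t$.* For instance $[-0.1,0.1]\subset[-\frac23,\frac13)$, of the shifted family at level $0$.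

**Definition (weights).** For $J\in D_k$, $w_J^{(M)}(x)=(1+2^{-k}\rho(x-J))^{-M}$. Let $M_0=|\alpha|+2$.

If $M>|\alpha|$, then $\int w_J^{(M)}\le C_M|J|$ and $\sum_{J\in D_k}w_J^{(M)}\le C_M$. Indeed $\{x:\rho(x-J)\le2^{k+j}\}$ has measure at most $C2^{j|\alpha|}|J|$ for $j\ge0$, and for given $x$ at most $C2^{j|\alpha|}$ cubes $J\in D_k$ have $\rho(x-J)\le2^{k+j}$.

**Definition (tiles).** Let $\chi\in C_c^\infty([-1,1]^n)$ be real with $\sum_{l\in\mathbb Z^n}\chi(\xi-l)^2=1$. (Take $0\le\chi_1\in C_c^\infty((-1,1)^n)$, positive on $[-\frac12,\frac12]^n$, and divide by $(\sum_l\chi_1(\cdot-l)^2)^{1/2}$.) For $\omega\in D_{-k}$ with center $c(\omega)$ put $\chi_\omega(\xi)=\chi(2^k\circ(\xi-c(\omega)))$ and $f_\omega=\chi_\omega(D)f$. A tile is $P=(I_P,\omega_P)$ with $I_P\in D_k$, $\omega_P\in D_{-k}$, $k=k_P$. Put $J_P=I_P-2^{k_P}\circ q$.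

Here $\operatorname{supp}\chi_\omega\subset2\omega$ and $\sum_{\omega\in D_{-k}}\chi_\omega^2=1$. Since $q\in\mathbb Z^n$, $J_P\in D_{k_P}$. Set $A=12$. For $\omega\in D_{-k}$ the box $\{|\zeta_i-c(\omega)_i|\le2^{(9-k)\alpha_i}\}$ has sides $2\cdot2^{(9-k)\alpha_i}<\frac132^{(A-k)\alpha_i}$, as $6<8^{\alpha_i}$. Fix $t(\omega)$ and $\Omega(\omega)\in D^{t(\omega)}_{A-k}$ containing it. In particular $2\omega,3\omega\subset\Omega(\omega)$. Write $\Omega_P=\Omega(\omega_P)$.

**Definition (scale separation).** Let $b$ be the least integer $\ge20$ with $2^b\ge2^{20}(1+\rho(q))$; so $b\le C(1+\log(1+\rho(q)))$. Fix $r\in\{0,\dots,b-1\}$ and $t\in\{0,1\}^n$. From now on, *except in the deduction of Theorem A from Proposition 1*, all tiles satisfy $k_P\equiv r\pmod b$ and $t(\omega_P)=t$. Integers $\equiv r$ mod $b$ are called class scales.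

The shift between $I_P$ and $J_P$ has coordinates bounded by
$$|2^{k_P\alpha_i}q_i|\le(2^{k_P}\rho(q))^{\alpha_i}\le2^{(k_P+b-20)\alpha_i}.\tag{5.1}$$

**Model operators.** Let $0<|E|<\infty$ and let $N:\mathbb R^n\to\mathbb R^n$ be measurable with finitely many values. For $\omega\in D_{-k}$ put
$$\Psi_{\omega,N}(u)=(2\pi)^{-n}\int\chi_\omega(\xi)\,\theta(2^k\circ(\xi-N))\,e^{iq\cdot(2^k\circ(\xi-N))}e^{iu\cdot\xi}d\xi,$$
$$F_P(x)=\varepsilon_{k_P}\int_{I_P}f_{\omega_P}(y)\,\Psi_{\omega_P,N(x)}(x-y)\,dy,\qquad e_P=\Big(|I_P|^{-1}\int_{I_P}|f_{\omega_P}|^2\Big)^{1/2}.$$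

Two properties of $F_P$ are needed: it lives near $J_P$, and it sees only $x$ with $N(x)\in\Omega_P$. For the first, substitute $\xi=N+2^{-k}\circ\eta$:
$$\Psi_{\omega,N}(u)=(2\pi)^{-n}2^{-k|\alpha|}e^{iu\cdot N}\int\chi(\eta+v)\theta(\eta)e^{i(2^{-k}\circ u+q)\cdot\eta}d\eta,\qquad v=2^k\circ(N-c(\omega)).$$
The amplitude $\chi(\eta+v)\theta(\eta)$ is supported in a fixed compact set with bounded derivatives, so the integral is at most $C_M(1+|z|)^{-M}$, $z=2^{-k}\circ u+q$; and $\rho(z)\le\max(1,|z|)$ since $\alpha_i\ge1$. Thus $|\Psi_{\omega,N}(u)|\le C_M2^{-k|\alpha|}(1+\rho(2^{-k}\circ u+q))^{-M}$. For $y\in I_P$, $2^{-k}\circ(x-y)+q=2^{-k}\circ(x-(y-2^k\circ q))$ with $y-2^k\circ q\in J_P$. With Cauchy–Schwarz on $I_P$,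
$$|F_P(x)|\le C_M\,e_P\,w_{J_P}^{(M)}(x).\tag{5.2}$$
For the second, if $F_P(x)\ne0$ there is $\xi\in2\omega_P$ with $16\le2^{k_P}\rho(\xi-N(x))\le256$. Then $|N(x)_i-c(\omega_P)_i|\le(256^{\alpha_i}+1)2^{-k_P\alpha_i}\le2^{(9-k_P)\alpha_i}$, so
$$F_P(x)\ne0\ \Longrightarrow\ N(x)\in\Omega_P.\tag{5.3}$$

**Proposition 1.** For finite sets $\mathcal P$ of tiles, $0<|E|<\infty$ and measurable $|g|\le1$: $\ \big|\int_Eg\sum_{P\in\mathcal P}F_P\big|\le C\|f\|_2|E|^{1/2}$.

**Proposition 1 implies Theorem A.** The point is to linearize the supremum and to count classes. Let $f$ be Schwartz, $K<\infty$, $\mathcal N\subset\mathbb R^n$ finite and nonempty. Put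
$$T_K^Nf(x)=\sum_{|k|\le K}\varepsilon_k\int\hat f(\xi)e^{ix\xi}\theta(2^k\circ(\xi-N))e^{iq\cdot(2^k\circ(\xi-N))}d\xi,$$
and let $N(x)\in\mathcal N$ measurably maximize $|T_K^Nf(x)|$ over $N\in\mathcal N$. Inserting $\sum_\omega\chi_\omega^2=1$ at each scale,
$$T_K^{N(x)}f(x)=\sum_{|k|\le K}\varepsilon_k\sum_{\omega\in D_{-k}}\int f_\omega(y)\Psi_{\omega,N(x)}(x-y)dy=\lim_{R\to\infty}\sum_{P\in\mathcal P_R}F_P(x),$$
where $\mathcal P_R$ is the finite set of tiles of all classes with $|k_P|\le K$ and $I_P$, $\omega_P$ meeting the ball of radius $R$. Indeed only finitely many $(k,\omega)$ with $|k|\le K$ have $\Psi_{\omega,N}\neq0$ for some $N\in\mathcal N$, and $f_\omega\in L^1$, $\Psi_{\omega,N}$ is bounded. The same facts show that $\sum_{\mathcal P_R}F_P$ is bounded uniformly in $R$ and $x$. Let $0<|E|<\infty$ and let $g$ be measurable with $|g|=1$ and $gT_K^{N(\cdot)}f=|T_K^{N(\cdot)}f|$. Split $\mathcal P_R$ into the $2^nb$ classes $(r,t)$, apply Proposition 1 to each, and let $R\to\infty$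 by bounded convergence on $E$:
$$\int_E\max_{N\in\mathcal N}|T_K^Nf|\le C2^nb\,\|f\|_2|E|^{1/2}.$$
Let $K\to\infty$: for each $x,N$, $T_K^Nf(x)\to\int\hat f(\xi)e^{ix\xi}m_{\theta,q}(\xi-N)d\xi$ by dominated convergence (at most $5$ active $k$ at each $\xi$), and Fatou's lemma applies. Let $\mathcal N\uparrow\mathbb Q^n$ by monotone convergence; the supremum over $\mathbb Q^n$ is the one over $\mathbb R^n$. As $b\le C(1+\log(1+\rho(q)))$, this is Theorem A. $\square$

## 6. Mass, trees and energy

To prove Proposition 1 we sort the tiles into groups ("trees") on which the sum behaves like a singular integral. Two numbers control a tree: how much of $E$ it sees, and how much of $f$.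

**Definition (pairs, mass).** A pair of scale $k$, where $k\in\mathbb Z$ is *any* integer, is $(J,\Omega)$ with $J\in D_k$, $\Omega\in D^t_{A-k}$. Write $(J,\Omega)\le(J',\Omega')$ if $J\subset J'$ and $\Omega'\subset\Omega$; this is a partial order. $P\le(J,\Omega)$ means $(J_P,\Omega_P)\le(J,\Omega)$. Put
$$\operatorname{mass}(P)=\sup_{(J,\Omega)\ge P}|J|^{-1}\int_{E\cap N^{-1}(\Omega)}w_J^{(M_0)}\le C,\qquad\operatorname{mass}(\mathcal P)=\sup_{P\in\mathcal P}\operatorname{mass}(P).$$

For example, if $N\equiv N_0$ is constant and $N_0\notin\Omega_P$, then $\operatorname{mass}(P)=0$, because $\Omega\subset\Omega_P$ for every competing pair; and then $F_P=0$ by (5.3). Note that mass is measured at the output cube $J_P$.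

**Definition (trees).** A *strict tree* is a finite nonempty set $T$ of tiles with a top $(k_T,J_T,\xi_T)$, $k_T\in\mathbb Z$, $J_T\in D_{k_T}$, $\xi_T\in\mathbb R^n$, such that for all $P\in T$
$$k_P\le k_T-b,\qquad J_P\subset J_T,\qquad\xi_T\in\Omega_P .$$
It is of type 1 if $\xi_T\in3\omega_P$ for all $P\in T$, and of type 2 if $\xi_T\notin3\omega_P$ for all $P\in T$. Singletons $\{P\}$ are also called trees, with $|J_T|:=|J_P|=|I_P|$.

Every strict tree splits into one of each type with the same top (one may be empty). Example: $\alpha=(1,1)$, $\xi_T=0$. A tile with $\omega_P=[0,2^{-k})^2$ can be in a type 1 tree, since $0\in3\omega_P$. One with $\omega_P=[2\cdot2^{-k},3\cdot2^{-k})\times[0,2^{-k})$ can be in a type 2 tree: the center has first coordinate $2.5\cdot2^{-k}$, more than $1.5\cdot2^{-k}$ from $0$. In both cases $0\in\Omega_P$ by the choice of $\Omega(\omega)$.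

We need four facts for $P$ in a strict tree $T$.

**(G0)** For given $k$, if $k_P=k$ then $\Omega_P$ is the cube of $D^t_{A-k}$ containing $\xi_T$, and $\omega_P\subset\Omega_P$. So at most $C$ different $\omega_P$ occur at scale $k$; for each $J\in D_k$ at most $C$ tiles $P\in T$ have $J_P=J$; and $\sum_{P\in T,k_P=k}|I_P|\le C|J_T|$.

**(G1)** $I_P\subset\frac54J_T$: by (5.1) the shift from $J_P\subset J_T$ to $I_P$ has coordinates at most $2^{(k_T-20)\alpha_i}$ in absolute value. This is the first use of the scale separation, and it cures the example of Section 4.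

**(G2)** In type 2, $2^{-k_P-1}\le\rho(\xi-\xi_T)\le2^{A-k_P}$ for $\xi\in2\omega_P$. For the lower bound, there is $i$ with $|\xi_{T,i}-c(\omega_P)_i|>\frac322^{-k_P\alpha_i}$ while $|\xi_i-c(\omega_P)_i|\le2^{-k_P\alpha_i}$; so $|\xi_i-\xi_{T,i}|>\frac122^{-k_P\alpha_i}$ and $(\frac12)^{1/\alpha_i}\ge\frac12$. For the upper bound, both points lie in $\Omega_P$.

**(G3)** In type 1, $F_P(x)\ne0$ implies $2^{3-k_P}\le\rho(N(x)-\xi_T)\le2^{A-k_P}$; hence for each $x$ at most one class scale contributes. Indeed take $\xi\in2\omega_P$ with $16\le2^{k_P}\rho(\xi-N(x))\le256$. Since $\xi_T\in3\omega_P$, $\rho(\xi-\xi_T)\le2.5\cdot2^{-k_P}$; and $16-2.5\ge2^3$, $256+2.5\le2^{12}$. The admissible $k_P$ lie in an interval of length $9<b$. (Here it matters that $\theta$ lives on $\rho\ge16$.)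

**Definition (energy).** $\operatorname{energy}(\mathcal P)$ is the maximum of $\sup_{P\in\mathcal P}e_P$ and of
$$\sup_T\Big(|J_T|^{-1}\sum_{P\in T}|I_P|e_P^2\Big)^{1/2}$$
over strict type 2 trees $T\subset\mathcal P$ with arbitrary tops.

It is finite for finite $\mathcal P$, since $|J_T|\ge|J_P|$ for $P\in T$. Energy reads $f$ on the input cubes $I_P$. Mass and energy are monotone in $\mathcal P$.

## 7. Mass lemma: maximal pairs and a covering argument in phase space

**Lemma 1.** If $\mathcal P$ is finite with $\operatorname{mass}(\mathcal P)\le\mu$, then $\mathcal P=\mathcal P'\cup\mathcal P''$ with $\operatorname{mass}(\mathcal P')\le\mu/4$ and $\mathcal P''$ a disjoint union of trees (singletons, strict trees of type 1 or 2) with $\sum_T|J_T|\le C\mu^{-1}|E|$.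

**Step 1: tops.** We collect the pairs responsible for large mass. For each $P\in\mathcal P$ with $\operatorname{mass}(P)>\mu/4$ ("heavy") choose a pair $(J,\Omega)\ge P$ with $\int_{E\cap N^{-1}(\Omega)}w_J^{(M_0)}>\frac\mu4|J|$. Let $\mathcal X$ be the set of maximal elements of this finite set of pairs, and $\mathcal P'$ the set of non-heavy tiles.

**Step 2: $\sum_{\mathcal X}|J|\le C\mu^{-1}|E|$.** For $J\in D_k$ let $J^{(j)}=\{x:\rho(x-J)\le2^{k+j}\}$. Then $w_J^{(M_0)}\le C\sum_{j\ge0}2^{-jM_0}1_{J^{(j)}}$. So, with a small constant $c>0$, for each pair of $\mathcal X$ there is $j\ge0$ with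
$$|E\cap N^{-1}(\Omega)\cap J^{(j)}|\ge c\,2^{j(M_0-1)}\mu|J| ;\tag{7.1}$$
otherwise the integral would be less than $Cc\sum_j2^{-j}\mu|J|\le\frac\mu4|J|$. Let $\mathcal X_j$ be the set of pairs for which $j$ works.

Go through $\mathcal X_j$ in order of decreasing scale, selecting $(J,\Omega)$ if $J^{(j)}\times\Omega$ is disjoint from all previously selected $J'^{(j)}\times\Omega'$. Each $(J,\Omega)\in\mathcal X_j$ is either selected, and we attach it to itself, or its product meets that of a selected $(J',\Omega')$ of no smaller scale, and we attach it to one such. In both cases $\Omega'\subset\Omega$ by nesting. Also $J\subset J'^{(j+2)}$: with scales $k\le k'$ and $y\in J$, passing through a common point of $J^{(j)}$ and $J'^{(j)}$ gives $\rho(y-J')\le2^k+2^{k+j}+2^{k'+j}\le2^{k'+j+2}$.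

The $J$'s attached to one selected $(J',\Omega')$ are pairwise disjoint. If two of them meet, say $J_1\subset J_2$ with $J_1$ of no larger scale, then $\Omega_1,\Omega_2$ both contain $\Omega'$, so $\Omega_2\subset\Omega_1$ by nesting. The pairs are comparable, hence equal by maximality. Therefore the attached $|J|$ sum to at most $|J'^{(j+2)}|\le C2^{j|\alpha|}|J'|$, and by (7.1)
$$\sum_{\mathcal X_j}|J|\le C2^{j|\alpha|}\sum_{\text{selected}}|J'|\le C2^{j(|\alpha|-M_0+1)}\mu^{-1}\sum_{\text{selected}}|E\cap N^{-1}(\Omega')\cap J'^{(j)}|\le C2^{-j}\mu^{-1}|E| .$$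
The last sets are disjoint: if $x$ lies in two of them, $(x,N(x))$ lies in two selected products. Sum over $j\ge0$.

**Step 3: trees.** We arrange the heavy tiles below the tops. Attach each heavy $P$ to one $(J,\Omega)\in\mathcal X$, of scale $k$ say, with $P\le(J,\Omega)$; then $k_P\le k$. The attached tiles with $k_P\le k-b$ (if any) form a strict tree with top $(k,J,\xi)$ for any $\xi\in\Omega\subset\Omega_P$; split it by type. Those with $k-b<k_P\le k$ all have the same class scale; take them as singletons. Their $\Omega_P$ is the cube of $D^t_{A-k_P}$ containing $\Omega$, so there are at most $C$ of them for each $J_P$, and $J_P\subset J$; so $\sum|J_P|\le C|J|$. With Step 2 the lemma follows. $\square$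

## 8. Energy lemma: a Bessel inequality for input cubes

**Lemma 2.** If $\mathcal P$ is finite with $\operatorname{energy}(\mathcal P)\le\delta$, then $\mathcal P=\mathcal P'\cup\mathcal P''$ with $\operatorname{energy}(\mathcal P')\le\delta/2$ and $\mathcal P''$ a disjoint union of trees (as in Lemma 1) with $\sum_T|J_T|\le C\delta^{-2}\|f\|_2^2$.

The energy has two ingredients, single tiles and type 2 trees. We remove first the bad tiles, then the bad trees, and both times bound the total size by almost orthogonality.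

**Step 1: an almost orthogonality inequality.** This step reduces $S\le C\|f\|_2^2$ to the disjointness of certain input cubes. Let $Q$ be a finite set of tiles and
$$S=\sum_{P\in Q}|I_P|e_P^2,\qquad\Phi_P=\chi_{\omega_P}(D)(1_{I_P}f_{\omega_P}).$$
As $\chi$ is real, $\langle\Phi_P,f\rangle=\int_{I_P}|f_{\omega_P}|^2=|I_P|e_P^2$, so $S\le\|f\|_2\|\sum_Q\Phi_P\|_2$. Moreover $\langle\Phi_P,\Phi_{P'}\rangle=0$ unless $2\omega_P\cap2\omega_{P'}\ne\emptyset$. The kernel of $\chi_\omega(D)$, $\omega\in D_{-k}$, is bounded by $C_M2^{-k|\alpha|}(1+2^{-k}\rho(u))^{-M}$, so $|\Phi_P|\le C_Me_Pw_{I_P}^{(M)}$. For $k_{P'}\le k_P$ and all $x$,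
$$1+2^{-k_P}\rho(I_P-I_{P'})\le(1+2^{-k_P}\rho(x-I_P))(1+2^{-k_{P'}}\rho(x-I_{P'})).$$
Put $M_2=|\alpha|+2$. Using $w_{I_P}^{(M_2)}$ and $w_{I_{P'}}^{(M_2+|\alpha|+1)}$ we get
$$|\langle\Phi_P,\Phi_{P'}\rangle|\le Ce_Pe_{P'}|I_{P'}|(1+2^{-k_P}\rho(I_P-I_{P'}))^{-M_2}\qquad(k_{P'}\le k_P).\tag{8.1}$$
Pairs with $k_P=k_{P'}$ contribute at most $CS$ to $\|\sum\Phi_P\|_2^2$: use $2e_Pe_{P'}\le e_P^2+e_{P'}^2$, and note that for fixed $P$ and $I_{P'}$ at most $C$ cubes $\omega_{P'}$ of the same scale satisfy $2\omega_P\cap2\omega_{P'}\ne\emptyset$. Hence, with $\mathcal A_P=\{P'\in Q:k_{P'}<k_P,\ 2\omega_P\cap2\omega_{P'}\ne\emptyset\}$,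
$$\Big\|\sum_{P\in Q}\Phi_P\Big\|_2^2\le CS+C\sum_{P\in Q}\sum_{P'\in\mathcal A_P}e_Pe_{P'}|I_{P'}|(1+2^{-k_P}\rho(I_P-I_{P'}))^{-M_2}.\tag{8.2}$$
If the double sum is at most $CS$, then $S\le\|f\|_2(CS)^{1/2}$, so $S\le C\|f\|_2^2$. To turn the inner sum into an integral we note that for $P'\in\mathcal A_P$, $y\in I_{P'}$,
$$1+2^{-k_P}\rho(I_P-y)\le2(1+2^{-k_P}\rho(I_P-I_{P'})),\tag{8.3}$$
since $I_{P'}$ has $\rho$-diameter at most $2^{k_{P'}}\le2^{k_P}$. Also, for given $P$ and $I'$, at most $C$ tiles $P'\in\mathcal A_P$ have $I_{P'}=I'$, because $\omega_{P'}$ is larger than $\omega_P$ and $2\omega_{P'}$ meets $2\omega_P$.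

**Step 2: removing single tiles.** After this step all remaining tiles have $e_P\le\delta/2$. Start with stock $\mathcal P$. While the stock contains $P$ with $e_P>\delta/2$, select such $P$ with $k_P$ maximal. Remove $P$ and all $P''$ in the stock with
$$k_{P''}\le k_P-b,\qquad c(\omega_P)\in3\omega_{P''},\qquad J_{P''}\subset I_P^* .$$
Note the mixed condition: output cube of $P''$, input cube of $P$. The removed tiles are the singleton $\{P\}$ and at most $3^n$ strict type 1 trees with tops $(k_P,J,c(\omega_P))$, $J\in D_{k_P}$, $J\subset I_P^*$ (recall $3\omega_{P''}\subset\Omega_{P''}$). They satisfy $\sum|J_T|\le C|I_P|$. Let $Q$ be the set of selected tiles. The scales of successively selected tiles do not increase.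

*Claim.* Let $P',P''\in Q$, $k_{P''}<k_{P'}$, with points $\zeta'\in2\omega_{P'}$, $\zeta''\in2\omega_{P''}$ such that $|\zeta'_i-\zeta''_i|\le2\cdot2^{-k_{P'}\alpha_i}$ for all $i$. Then $I_{P'}\cap I_{P''}=\emptyset$.

Indeed $P'$ was selected before $P''$, and $k_{P''}\le k_{P'}-b\le k_{P'}-20$. So
$$|c(\omega_{P'})_i-c(\omega_{P''})_i|\le3\cdot2^{-k_{P'}\alpha_i}+2^{-k_{P''}\alpha_i}<\tfrac322^{-k_{P''}\alpha_i},$$
that is, $c(\omega_{P'})\in3\omega_{P''}$. If $I_{P''}\cap I_{P'}\ne\emptyset$, then $I_{P''}\subset I_{P'}$. By (5.1) the shift from $I_{P''}$ to $J_{P''}$ has coordinates at most $2^{(k_{P''}+b-20)\alpha_i}\le2^{(k_{P'}-20)\alpha_i}$ in absolute value, so $J_{P''}\subset I_{P'}^*$. Then $P''$ would have been removed together with $P'$, a contradiction.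

Now let $P\in Q$. For $P',P''\in\mathcal A_P$ with $k_{P''}<k_{P'}$, points $\zeta'\in2\omega_P\cap2\omega_{P'}$, $\zeta''\in2\omega_P\cap2\omega_{P''}$ satisfy $|\zeta'_i-\zeta''_i|\le2\cdot2^{-k_P\alpha_i}\le2\cdot2^{-k_{P'}\alpha_i}$. By the claim, cubes of different scales in $\{I_{P'}\}_{P'\in\mathcal A_P}$ are disjoint; at one scale each cube occurs at most $C$ times. So this family has overlap at most $C$. As all $e\le\delta$, by (8.3) the inner sum in (8.2) is at most
$$C\delta^2\int(1+2^{-k_P}\rho(I_P-y))^{-M_2}dy\le C\delta^2|I_P|\le4C|I_P|e_P^2 .$$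
So $S\le C\|f\|_2^2$ and $\sum_Q|I_P|\le4\delta^{-2}S\le C\delta^{-2}\|f\|_2^2$.

**Step 3: removing type 2 trees.** We now treat the second part of the energy. For $i\in\{1,\dots,n\}$, $\sigma=\pm1$, call a strict tree of type $(2,i,\sigma)$ if $\sigma(c(\omega_P)_i-\xi_{T,i})>\frac322^{-k_P\alpha_i}$ for all $P\in T$. Every type 2 tree is a disjoint union of $2n$ (possibly empty) trees of these types with the same top. Treat the pairs $(i,\sigma)$ one after another. For given $(i,\sigma)$: while the stock contains a tree $T$ of type $(2,i,\sigma)$ with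
$$\sum_{P\in T}|I_P|e_P^2>\frac{\delta^2}{8n}|J_T|,\tag{8.4}$$
choose one with $\sigma\xi_{T,i}>\sup-\tau$. The supremum is over all such trees in the current stock, and it is finite since $\xi_T\in\Omega_P$ for one of finitely many $P$; and $\tau=\frac18\min_{P\in\mathcal P}2^{-k_P\alpha_i}$. Remove
$$R_T=\{P'\text{ in the stock}:k_{P'}\le k_T-b,\ J_{P'}\subset J_T^*,\ \xi_T\in\Omega_{P'}\}\supset T .$$
$R_T$ is a union of at most $3^n$ disjoint strict trees with tops $(k_T,J,\xi_T)$, $J\in D_{k_T}$, $J\subset J_T^*$; split each by type. The procedure stops because the stock is finite. In the end every type 2 tree in the stock satisfies $\sum|I_P|e_P^2\le2n\frac{\delta^2}{8n}|J_T|=\frac{\delta^2}4|J_T|$. With Step 2 the remaining energy is at most $\delta/2$. It remains to show $\sum_{T\in\mathcal T}|J_T|\le C\delta^{-2}\|f\|_2^2$ for the set $\mathcal T$ of trees selected in one $(i,\sigma)$-run.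

**Step 4: disjointness between selected trees.** The order of selection gives the following.

*Claim.* Let $T,T'\in\mathcal T$, $P\in T$, $P'\in T'$, $k_{P'}<k_P$, with $\zeta\in2\omega_P$, $\zeta'\in2\omega_{P'}$, $|\zeta_j-\zeta'_j|\le2\cdot2^{-k_P\alpha_j}$ for all $j$. Then $T\ne T'$ and $I_{P'}\cap2J_T=\emptyset$.

Write $k=k_P$, $k'=k_{P'}\le k-b\le k-20$. As $\zeta,\xi_T\in\Omega_P$, $\sigma\xi_{T,i}\ge\sigma\zeta_i-2^{(A-k)\alpha_i}$. By the type of $T'$, $\sigma\xi_{T',i}<\sigma c(\omega_{P'})_i-\frac322^{-k'\alpha_i}\le\sigma\zeta'_i-\frac122^{-k'\alpha_i}$. Subtracting,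
$$\sigma(\xi_T-\xi_{T'})_i>\big(\tfrac12-2^{-8}-2^{-19}\big)2^{-k'\alpha_i}>\tau .$$
Thus $T\ne T'$. If $T'$ had been selected before $T$, then $T$ was in the stock at that time, so $\sigma\xi_{T',i}>\sigma\xi_{T,i}-\tau$, a contradiction. So $T$ was selected first; $P'$ was then in the stock, and $P'\notin R_T$ since it was still there later. Now $k'\le k_T-b$, and
$$|\xi_{T,j}-c(\omega_{P'})_j|\le2^{(A-k)\alpha_j}+2\cdot2^{-k\alpha_j}+2^{-k'\alpha_j}<\tfrac322^{-k'\alpha_j}$$
gives $\xi_T\in3\omega_{P'}\subset\Omega_{P'}$. So the condition that fails in the definition of $R_T$ is the spatial one: $J_{P'}\not\subset J_T^*$, i.e. $J_{P'}\cap J_T^*=\emptyset$. By (5.1), $I_{P'}$ is a translate of $J_{P'}$ by a vector with coordinates at most $2^{(k'+b-20)\alpha_j}\le2^{(k-20)\alpha_j}<\frac122^{k_T\alpha_j}$. A point of $I_{P'}\cap2J_T$ would translate back to a point of $J_{P'}$ in the interior of $3J_T$, hence in $J_T^*$; so $I_{P'}\cap2J_T=\emptyset$.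

**Step 5: conclusion for one run.** Let $Q=\bigcup_{\mathcal T}T$, a disjoint union, and let $P\in T\in\mathcal T$. By the claim with $\zeta=\zeta'\in2\omega_P\cap2\omega_{P'}$, $I_{P'}\cap2J_T=\emptyset$ for all $P'\in\mathcal A_P$. If $P'\in T'$, $P''\in T''$ are in $\mathcal A_P$ with $k_{P''}<k_{P'}$, the claim applies to $(P',P'')$ with points in $2\omega_P\cap2\omega_{P'}$ and $2\omega_P\cap2\omega_{P''}$, because these differ by at most $2\cdot2^{-k_P\alpha_j}\le2\cdot2^{-k_{P'}\alpha_j}$. So $I_{P''}\cap2J_{T'}=\emptyset$, while $I_{P'}\subset\frac54J_{T'}$ by (G1); hence $I_{P'}\cap I_{P''}=\emptyset$. Therefore the $I_{P'}$, $P'\in\mathcal A_P$, have overlap at most $C$ and lie outside $2J_T$. For $y\notin2J_T$, (G1) gives $\rho(I_P-y)\ge\frac382^{k_T}\ge2^{k_T-2}$. With $e\le\delta$ and (8.3) the inner sum in (8.2) is at most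
$$C\delta^2\int_{(2J_T)^c}(1+2^{-k_P}\rho(I_P-y))^{-M_2}dy\le C\delta^2|I_P|\sum_{j\ge k_T-k_P-2}2^{j(|\alpha|-M_2)}\le C\delta^2|I_P|2^{-(k_T-k_P)} .$$
Summing over $P\in T$ with (G0) gives at most $C\delta^2|J_T|$. Summing over $T$ and using (8.4), the double sum in (8.2) is at most $C\delta^2\sum_{\mathcal T}|J_T|\le8nCS$. So $S\le C\|f\|_2^2$ and $\sum_{\mathcal T}|J_T|\le8n\delta^{-2}S\le C\delta^{-2}\|f\|_2^2$. $\square$

## 9. Tree lemma: freezing $N(x)$ at the top frequency

**Lemma 3.** If $T$ is a singleton or a strict tree of type 1 or type 2, $\delta=\operatorname{energy}(T)$, $\mu=\operatorname{mass}(T)$, then $\big|\int_Eg\sum_{P\in T}F_P\big|\le C\delta\mu|J_T|$ for measurable $|g|\le1$.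

For a singleton, (5.2), (5.3) give $\int_E|F_P|\le C\delta\int_{E\cap N^{-1}(\Omega_P)}w_{J_P}^{(M_0)}\le C\delta\mu|J_P|$, because $(J_P,\Omega_P)\ge P$. Let now $T$ be a strict tree.

**Step 1: a partition of space adapted to the output cubes.** On each piece we want to separate small and large scales. Let $\mathcal L$ be the set of maximal cubes $L\in\bigcup_kD_k$ such that $L^*$ contains no $J_P$, $P\in T$. Sufficiently small cubes have this property. It is inherited by subcubes, as $L\subset L'$ implies $L^*\subset L'^*$. For every $x$ all sufficiently large cubes containing $x$ fail it. So $\mathcal L$ partitions $\mathbb R^n$. Let $L\in\mathcal L$ have scale $k_L$ and parent $\hat L\in D_{k_L+1}$. Then $\hat L^*\supset J_{P_0}$ for some $P_0\in T$, and so $\hat L^*\cap J_T\ne\emptyset$. Hence: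

(i) the cubes with $k_L\le k_T$ are contained in $C_1J_T$, so $\sum_{k_L\le k_T}|L|\le C|J_T|$;

(ii) for each $k>k_T$ at most $C$ cubes have $k_L=k$.

We bound $\sum_L\int_{E\cap L}|\sum_PF_P|$, splitting the inner sum into $k_P\le k_L$ (far part) and $k_P>k_L$ (near part).

**Step 2: far part.** Here decay suffices. Let $k_P\le k_L$. Then $J_P\cap L^*=\emptyset$, since $J_P\not\subset L^*$. Let $M_1=|\alpha|+1$. By (5.2) with $M=M_0+M_1$ and (5.3),
$$\int_{E\cap L}|F_P|\le C\delta\mu|J_P|(1+2^{-k_P}\rho(L-J_P))^{-M_1}.$$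
For $y\in J_P$, $1+2^{-k_P}\rho(L-J_P)\ge2^{-k_P}\rho(L-y)$. With (G0),
$$\sum_{P\in T,k_P\le k_L}\int_{E\cap L}|F_P|\le C\delta\mu\sum_{k\le\min(k_L,k_T)}\int_{J_T\setminus L^*}\Big(\frac{2^k}{\rho(L-y)}\Big)^{M_1}dy,$$
where $\rho(L-y)\ge2^{k_L}$. If $k_L\le k_T$, the integral of $\rho(L-y)^{-M_1}$ over $\{\rho(L-y)\ge2^{k_L}\}$ is at most $C2^{k_L(|\alpha|-M_1)}$, and the sum is at most $C\delta\mu|L|$. If $k_L>k_T$ it is at most $C\delta\mu|J_T|2^{-M_1(k_L-k_T)}$. By (i), (ii), summing over $L$ gives at most $C\delta\mu|J_T|$.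

**Step 3: the part of $E$ seen by large scales.** If there is $P\in T$ with $k_P>k_L$, then $k_L<k_T-b$. For such $L$ let $G_L=E\cap L\cap\bigcup_{P\in T,k_P>k_L}N^{-1}(\Omega_P)$. We show $|G_L|\le C\mu|L|$.

Since $\alpha_1=1$ and $J_{P_0}\subset\hat L^*$, comparing first sides gives $2^{k_{P_0}}\le6\cdot2^{k_L}$, so $k_{P_0}\le k_L+2$. Let $k'=\max(k_{P_0},k_L+1)$. Every $P\in T$ with $k_P>k_L$ has $k_P\ge k'$: this is clear if $k'=k_L+1$; if $k'=k_{P_0}=k_L+2$, then $k_L+1$ is not a class scale. Let $J_{P_0}\subset J'\in D_{k'}$ and $\xi_T\in\Omega'\in D^t_{A-k'}$. By nesting $\Omega'\subset\Omega_{P_0}$, so $(J',\Omega')\ge P_0$; and $\Omega_P\subset\Omega'$ for all $P\in T$ with $k_P>k_L$. (That pairs of arbitrary scale enter the definition of mass is used here.) As $J'$ meets $\hat L^*$ and $k_L<k'\le k_L+2$, $w_{J'}^{(M_0)}\ge c$ on $L$. So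
$$|G_L|\le C\int_{E\cap N^{-1}(\Omega')}w_{J'}^{(M_0)}\le C\mu|J'|\le C\mu|L| .$$
By (5.3) the near part is at most $\sum_{L:k_L<k_T-b}|G_L|\sup_{x\in L}|\sum_{P\in T,k_P>k_L}F_P(x)|$.

**Step 4: near part, type 1.** By (G3), for each $x$ only one scale contributes, and by (5.2), (G0) the inner sum is at most $C\delta$. By (i) the near part is at most $C\delta\mu|J_T|$.

**Step 5: near part, type 2: replacing $N(x)$ by $\xi_T$.** We compare with an operator that no longer depends on $x$ through $N$. Fix $x\in L$, $N=N(x)$, and let $2^{-\kappa}=\rho(N-\xi_T)$, $\kappa\in(-\infty,\infty]$. There are three ranges of scales.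

If $k_P>\kappa+A$, then $N\notin\Omega_P$, because two points of $\Omega_P$ have $\rho$-distance at most $2^{A-k_P}$. So $F_P(x)=0$.

The interval $\kappa-b<k\le\kappa+A$ has length $b+A<2b$, so it contains at most two class scales. By (5.2) and (G0) these contribute at most $C\delta$.

Let $k=k_P\le\kappa-b$. Let $F_P^0$ be defined as $F_P$ with $N(x)$ replaced by $\xi_T$. With $\xi=\xi_T+2^{-k}\circ\eta$, $d=2^k\circ(N-\xi_T)$, $v=2^k\circ(\xi_T-c(\omega))$,
$$\Psi_{\omega,N}(u)-\Psi_{\omega,\xi_T}(u)=(2\pi)^{-n}2^{-k|\alpha|}e^{iu\cdot\xi_T}\int\chi(\eta+v)\big[\theta(\eta-d)e^{-iq\cdot d}-\theta(\eta)\big]e^{i(2^{-k}\circ u+q)\cdot\eta}d\eta .$$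
Here $|d_i|\le2^{(k-\kappa)\alpha_i}\le2^{k-\kappa}\le1$, and
$$|q_id_i|\le(\rho(q)2^{k-\kappa})^{\alpha_i}\le(2^{b-20+k-\kappa})^{\alpha_i}\le2^{b+k-\kappa},$$
because $b+k-\kappa\le0$. This is where scale separation removes the second obstruction of Section 4. The amplitude and its $\eta$-derivatives are $O(2^{b+k-\kappa})$ on a fixed compact set, so as in the proof of (5.2), $|F_P(x)-F_P^0(x)|\le C_M2^{b+k-\kappa}\delta\,w_{J_P}^{(M)}(x)$. Summing over $P\in T$ at scale $k$ by (G0), and over class scales $k\le\kappa-b$, which are spaced by $b$, gives at most $C\delta$. Hence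
$$\Big|\sum_{P\in T,k_P>k_L}F_P(x)\Big|\le C\delta+\Big|\sum_{P\in T,\,k_L<k_P\le\kappa-b}F_P^0(x)\Big| .\tag{9.1}$$

**Step 6: truncations and the maximal function.** The truncation in (9.1) depends on $x$; we realize it by frequency cutoffs of one function. Let $H=\sum_{P\in T}F_P^0$. Each $F_P^0=\varepsilon_{k_P}(1_{I_P}f_{\omega_P})*\Psi_{\omega_P,\xi_T}$ has Fourier support in $2\omega_P$. For a class scale $j$ let $Z_j(\xi)=\Upsilon(2^{j-A}\circ(\xi-\xi_T))$. By (G2), $Z_j=1$ on $2\omega_P$ if $k_P\ge j$, and $Z_j=0$ on $2\omega_P$ if $k_P\le j-b$, as then $2^j\rho(\xi-\xi_T)\ge2^{b-1}\ge2^{19}>2\cdot2^A$. Let $j_1$ be the smallest class scale $>k_L$ and, if $\kappa<\infty$, $j_2$ the smallest class scale $>\kappa-b$. The last sum in (9.1) equals $Z_{j_1}(D)H(x)$ if $\kappa=\infty$, is $0$ if $j_2\le j_1$, and otherwise is $Z_{j_1}(D)H(x)-Z_{j_2}(D)H(x)$ with $j_1,j_2\ge k_L+1$.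

Let $\mathcal M_\rho$ be the Hardy–Littlewood maximal operator over the balls of the metric $\rho(x-y)$. It is bounded on $L^2$ because Lebesgue measure is doubling for these balls. The kernel of $Z_j(D)$ is bounded by $C_M2^{-j|\alpha|}(1+2^{-j}\rho(\cdot))^{-M}$, and $\rho(x-x')\le2^{k_L}\le2^j$ for $x'\in L$ and $j=j_1,j_2$. So the sum is at most $C\inf_{x'\in L}\mathcal M_\rho H(x')$. By Step 3, (i) and Cauchy–Schwarz the near part is at most
$$C\mu\sum_{k_L<k_T}|L|\big(\delta+\inf_L\mathcal M_\rho H\big)\le C\mu\Big(\delta|J_T|+\int_{C_1J_T}\mathcal M_\rho H\Big)\le C\mu\big(\delta|J_T|+|J_T|^{1/2}\|H\|_2\big).$$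

**Step 7: $\|H\|_2\le C\delta|J_T|^{1/2}$.** Here the energy of the tree enters. By (G2) and $b\ge20$, contributions of different class scales to $H$ have disjoint Fourier supports, since $2^{A-b-k}<2^{-k-1}$. At one scale there are at most $C$ different $\omega$'s by (G0). For each of them the $I_P$ are disjoint, and the multiplier $\chi_\omega(\xi)\theta(2^k\circ(\xi-\xi_T))e^{iq\cdot(2^k\circ(\xi-\xi_T))}$ of convolution with $\Psi_{\omega,\xi_T}$ is bounded by $C$. So by Plancherel
$$\|H\|_2^2\le C\sum_{P\in T}|I_P|e_P^2\le C\delta^2|J_T| ,$$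
and the near part is at most $C\delta\mu|J_T|$. $\square$

## 10. Summing over dyadic sizes of mass and energy

**Proof of Proposition 1.** We run the two selection lemmas alternately, lowering mass by $4$ and energy by $2$, so that both produce trees of the same total size. Let $f\ne0$ and $\Lambda=\|f\|_2|E|^{-1/2}$. For some integer $j_1$, $\operatorname{mass}(\mathcal P)\le2^{2j_1}$ and $\operatorname{energy}(\mathcal P)\le2^{j_1}\Lambda$. For $j=j_1,j_1-1,\dots$ apply Lemma 1 with $\mu=2^{2j}$ to the current collection, then Lemma 2 with $\delta=2^j\Lambda$ to what remains. The new remainder has mass at most $2^{2(j-1)}$ and energy at most $2^{j-1}\Lambda$, so the next stage can start. The trees $\mathcal T_j$ removed at stage $j$ have mass at most $\min(2^{2j},C)$ and energy at most $2^j\Lambda$, and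
$$\sum_{\mathcal T_j}|J_T|\le C2^{-2j}|E|+C2^{-2j}\Lambda^{-2}\|f\|_2^2\le C2^{-2j}|E| .$$
As $\mathcal P$ is finite and every tile remaining after stage $j$ has $e_P\le2^{j-1}\Lambda$, after finitely many stages only tiles with $e_P=0$ remain; for these $F_P=0$ by (5.2). By Lemma 3,
$$\Big|\int_Eg\sum_{P\in\mathcal P}F_P\Big|\le C\sum_{j\in\mathbb Z}2^j\Lambda\min(2^{2j},C)\,2^{-2j}|E|\le C\Lambda|E|\sum_{j\in\mathbb Z}2^{-|j|}\le C\Lambda|E|=C\|f\|_2|E|^{1/2}.$$
No constant depended on $q$, $b$, $r$, $t$, so this is Proposition 1. By Section 5 it gives Theorem A, and by Section 3 Theorems 1 and 3. In particular $(\ast)$ holds for all integers $\nu_0>|\alpha|/2$, for every $n\ge2$ and every admissible $\alpha$, including $\alpha=(1,\dots,1)$. $\blacksquare$
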